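\title{Lie ideals in $C^*$-algebras without characters}

\begin{abstract}
Let $A$ be a unital $C^*$-algebra without characters. We show that for every Lie ideal $L$ of $A$ there is exactly one two-sided ideal $I$ with $[A,I]\subseteq L$ and $[A,L]\subseteq I$, namely $I=A[A,L]A$. Neither $L$ nor $I$ is assumed to be closed. Among unital $C^*$-algebras, the absence of characters is also necessary for this statement with uniqueness, and a weaker statement holds in every $C^*$-algebra. The proof imitates a computation with $2\times2$ matrices, in which chains of positive elements replace the diagonal matrix units and cube roots replace the off-diagonal ones.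
\end{abstract}

\section{Introduction}\label{sec:intro}

A $C^*$-algebra $A$ is a Lie algebra under the commutator $[a,x]=ax-xa$. A \emph{Lie ideal} of $A$ is a linear subspace $L\subseteq A$ with $[a,x]\in L$ for all $a\in A$ and $x\in L$. An \emph{ideal} is a linear subspace $I$ with $AI\subseteq I$ and $IA\subseteq I$. Neither kind of ideal is assumed to be closed. For subspaces $M,N\subseteq A$ let $[M,N]$ be the linear span of the commutators $[x,y]$ with $x\in M$, $y\in N$, and for a subspace $K\subseteq A$ put
\[
T(K)=\{a\in A:\ [A,a]\subseteq K\}.
\]
An ideal $I$ produces three Lie ideals $[A,I]\subseteq I\subseteq T(I)$; the largest one is the preimage of the center of the algebra $A/I$. It is natural to ask whether every Lie ideal lies in such an interval. A Lie ideal $L$ is \emph{related} to the ideal $I$ if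
\[
[A,I]\subseteq L\subseteq T(I).
\]
The first inclusion says that $I$ is not too large for $L$. The second says that $I$ is not too small: $L$ becomes central in $A/I$, or equivalently $[A,L]\subseteq I$.

Two examples show what to expect. The algebra $A=M_n(\mathbb{C})$, $n\ge2$, has the ideals $0$ and $A$. Here $T(0)=\mathbb{C}1$, and $[A,A]$ is the space of matrices of trace zero, since it contains $e_{ij}=[e_{ii},e_{ij}]$ and $e_{ii}-e_{jj}=[e_{ij},e_{ji}]$ for $i\ne j$. The two intervals are disjoint, so a Lie ideal is related to at most one ideal, and the existence of a related ideal means that a Lie ideal that is not central contains all matrices of trace zero. At the other extreme, let $A$ be commutative. Then every subspace is a Lie ideal, $[A,I]=0$ and $T(I)=A$ for all $I$, and every Lie ideal is related to every ideal. Commutators carry no information there, and one expects the same defect as soon as $A$ has a nonzero commutative quotient. The smallest such quotients are the \emph{characters}, the surjective $*$-homomorphisms $A\to\mathbb{C}$, that is, the one-dimensional irreducible representations. This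 leads to the following problem, posed in \cite{Thiel}.

\medskip
\noindent\textbf{Question.} \emph{Let $A$ be a unital $C^*$-algebra without characters. Is every Lie ideal of $A$ related to a (unique) ideal?}
\medskip

The answer is known to be yes if $A$ has, in addition, real rank zero, that is, if self-adjoint elements with finite spectrum are dense among all self-adjoint elements. We show that the answer is yes in general, without using that result.

The proof never multiplies an element of $L$ by a scalar. \emph{From now on, a Lie ideal is therefore only required to be an additive subgroup $L\subseteq A$ with $[a,x]\in L$ for $a\in A$, $x\in L$}, and $[M,N]$ is the additive subgroup generated by the commutators. This is their linear span whenever $M$ or $N$ is a linear subspace, which is always the case below. For $X\subseteq A$, $AXA$ is the set of finite sums of elements $axb$ with $x\in X$ and $a,b\in A$; if $A$ is unital, it is the ideal generated by $X$.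

\begin{theorem}\label{thm:main}
Let $A$ be a unital $C^*$-algebra without characters and let $L\subseteq A$ be a Lie ideal. Then $L$ is related to exactly one ideal, namely $I=A[A,L]A$. Moreover, $I$ is the largest ideal with $[A,I]\subseteq L$ and the smallest ideal with $L\subseteq T(I)$.
\end{theorem}

\begin{theorem}\label{thm:converse}
For a unital $C^*$-algebra $A$ the following are equivalent:
\begin{enumerate}
\item[(i)] $A$ has no characters;
\item[(ii)] every Lie ideal of $A$ is related to exactly one ideal;
\item[(iii)] the Lie ideal $A$ is related to only one ideal.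
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:general}
Every $C^*$-algebra $A$ contains an ideal $W$, dense in $\bigcap\{\ker\chi:\chi\text{ a character of }A\}$ (read as $A$ if there are no characters), such that for every Lie ideal $L\subseteq A$ there is an ideal $I$ of $A$ with $[A,I]\subseteq L$ and $[W,L]\subseteq I$.
\end{theorem}

We make no claim about whether the existence of a related ideal alone can fail when characters are present.

There are two difficulties. Since $L$ is not closed, membership in $L$ cannot be proved by approximation; it has to come from exact identities that express an element through commutators with known elements of $L$. And the natural source of such identities, a matrix decomposition of $A$ by projections, need not be available (Example~\ref{ex:drop}). Section~\ref{sec:matrices} finds the related ideal when $A$ is an algebra of $2\times2$ matrices and lists the three properties of matrix units that are used. The later sections find a substitute for each.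

\section{The model: $2\times 2$ matrices}\label{sec:matrices}

Let $B$ be a unital $C^*$-algebra and $A=M_2(B)$, with matrix units $e_{ij}$; write $\beta e_{ij}$ for the matrix with entry $\beta\in B$ in position $(i,j)$ and zeros elsewhere. A character $\chi$ of $A$ would vanish on $e_{12}$ and $e_{21}$, which have square zero, and hence on $1=e_{12}e_{21}+e_{21}e_{12}$. So $A$ has no characters. Let $L\subseteq A$ be a Lie ideal and put
\[
J=\{\beta\in B:\ \beta e_{12}\in L\}.
\]
We show that $L$ is related to $M_2(J)$.

\emph{Corners of elements of $L$ lie in $L$.} For $l=(l_{ij})\in L$ we have $[e_{11},l]=l_{12}e_{12}-l_{21}e_{21}$ and $[e_{11},[e_{11},l]]=l_{12}e_{12}+l_{21}e_{21}$. Hence $l_{12}e_{12}=[\tfrac12e_{11},l]+[\tfrac12e_{11},[e_{11},l]]\in L$, that is, $l_{12}\in J$. Exchanging the indices gives $l_{21}e_{21}\in L$.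

\emph{The set $J$ is an ideal of $B$}, because $\alpha\beta e_{12}=[\alpha e_{11},\beta e_{12}]$ and $\beta\alpha e_{12}=[\beta e_{12},\alpha e_{22}]$ for $\alpha\in B$, $\beta\in J$.

\emph{The two corners carry the same ideal.} From $[\beta e_{12},e_{21}]=\beta(e_{11}-e_{22})$ we get $[[\beta e_{12},e_{21}],\tfrac12e_{21}]=-\beta e_{21}$. So $\beta\in J$ implies $\beta e_{21}\in L$, and exchanging the indices gives the converse.

\emph{The inclusion $[A,M_2(J)]\subseteq L$.} Let $\beta\in J$ and $\alpha\in B$. Commutators with $\beta e_{12}$ and $\beta e_{21}$ lie in $L$ because these elements do. For $\beta e_{11}$ we have $[\alpha e_{22},\beta e_{11}]=0$, $[\alpha e_{12},\beta e_{11}]=-\beta\alpha e_{12}\in L$, $[\alpha e_{21},\beta e_{11}]=\alpha\beta e_{21}\in L$, and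
\[
[\alpha e_{11},\beta e_{11}]=(\alpha\beta-\beta\alpha)e_{11}=[\alpha\beta e_{12},e_{21}]-[\beta e_{12},\alpha e_{21}]\in L .
\]
The element $\beta e_{22}$ is handled by exchanging the indices.

\emph{The inclusion $[A,L]\subseteq M_2(J)$.} Let $l\in L$. Modulo $M_2(J)$ it is diagonal, so $[l,\alpha e_{12}]\equiv(l_{11}\alpha-\alpha l_{22})e_{12}$. But $l_{11}\alpha-\alpha l_{22}$ is the $(1,2)$ entry of $[l,\alpha e_{12}]\in L$, so it lies in $J$. Thus $l$ commutes modulo $M_2(J)$ with every $\alpha e_{12}$ and, by symmetry, with every $\alpha e_{21}$. These elements generate $A$ as a ring, since $\alpha e_{11}=\alpha e_{12}\cdot e_{21}$ and $\alpha e_{22}=\alpha e_{21}\cdot e_{12}$. Hence $l$ is central modulo $M_2(J)$.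

The argument used three things.
\begin{enumerate}
\item[(A)] The orthogonal projections $e_{11},e_{22}$ cut out corners and act as units for them.
\item[(B)] The off-diagonal corners generate $A$ as a ring.
\item[(C)] The element $e_{21}$ carries the upper corner of $L$ to the lower one.
\end{enumerate}
The next example shows that already (A) can fail without characters.

\begin{example}\label{ex:drop}
Let $A$ be the algebra of continuous functions $f\colon[0,1]\to M_2(\mathbb{C})\otimes M_3(\mathbb{C})$ with $f(0)\in M_2(\mathbb{C})\otimes1$ and $f(1)\in 1\otimes M_3(\mathbb{C})$. The rank of a projection $f\in A$ is constant on $[0,1]$, divisible by $3$ at $0$ and by $2$ at $1$, so it is $0$ or $6$: the only projections are $0$ and $1$. Suppose that $\chi$ is a character of $A$. On scalar-valued functions it is evaluation at some point $t$. A function $f\in A$ with $f(t)=0$ is a limit of functions $hf$ with $h$ scalar-valued and $h(t)=0$, so $\chi(f)=0$. Thus $\chi$ factors through the fiber at $t$, which is $M_n(\mathbb{C})$ with $n\in\{2,3,6\}$. This is impossible, since $e_{ii}=e_{ij}e_{ji}$ with $e_{ij}^2=0$ for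 $i\ne j$. So $A$ has no characters.
\end{example}

\section{Separated pairs and chains}\label{sec:separated}

In Sections~\ref{sec:separated}--\ref{sec:recover}, $A$ is a unital $C^*$-algebra; it may have characters unless the contrary is said. A \emph{positive contraction} is a self-adjoint element with spectrum in $[0,1]$. We use the continuous functional calculus $f\mapsto f(a)$ of a self-adjoint element $a$ and the following facts, each of which follows by approximating $f$ uniformly by polynomials (without constant term in (F2)).
\begin{enumerate}
\item[(F1)] If $ax=x$, then $f(a)x=f(1)x$.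
\item[(F2)] If $a,b$ are self-adjoint, $ab=0$ and $f(0)=h(0)=0$, then $f(a)h(b)=0$.
\item[(F3)] An element that commutes with $a$ commutes with $f(a)$, and $\pi(f(a))=f(\pi(a))$ for unital $*$-homomorphisms $\pi$.
\end{enumerate}

Cutting out a corner does not require projections; orthogonality is enough.

\begin{lemma}\label{lem:corner}
Let $p,q\in A$ be positive with $pq=0$.
\begin{enumerate}
\item[(i)] If $L$ is a Lie ideal and $l\in L$, then $plq\in L$.
\item[(ii)] If $J$ is an ideal and $j\in J$, then $pjq\in[A,[A,J]]$.
\end{enumerate}
\end{lemma}

\begin{proof}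
Let $s=p^{1/2}$. Then $(sq)^*(sq)=qpq=0$, so $sq=qs=0$. For $u\in\{p,s\}$ and any $l\in A$,
\[
[u,[q,l]]=uql-ulq-qlu+lqu=-(ulq+qlu),
\]
and therefore
\[
-[s,[s,[q,l]]]=[s,slq+qls]=s^2lq+sqls-slqs-qls^2=plq-qlp .
\]
Adding this to $-[p,[q,l]]=plq+qlp$ and dividing by $2$ gives
\[
plq=-[\tfrac12p,[q,l]]-[\tfrac12 s,[s,[q,l]]].
\]
If $l\in L$, both terms lie in $L$. If $l\in J$, then $[q,l]$ and $[s,[q,l]]$ lie in $[A,J]$, the latter because $[q,l]\in J$, so both terms lie in $[A,[A,J]]$.
\end{proof}

What is lost is the second half of (A): $p$ is not a unit for $pAq$. The remedy is to ask for a larger element that acts as a unit on $p$. For positive contractions write $p\ll p'$ if $p'p=p$; taking adjoints, this is equivalent to $pp'=p$. The relation is transitive: if $p\ll p'\ll p''$, then $p''p=p''p'p=p'p=p$. In a commutative algebra $C(X)$ it says that $p'=1$ wherever $p\neq0$.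

\begin{definition}\label{def:separated}
A pair $(p,q)$ of positive contractions is \emph{separated} if there are positive contractions $p',q'$ with $p\ll p'$, $q\ll q'$ and $p'q'=0$. An element $x\in A$ is \emph{separated} if $x\in pAq$ for some separated pair $(p,q)$.
\end{definition}

If $(p,q)$ is separated, so is $(q,p)$; hence adjoints and scalar multiples of separated elements are separated. Orthogonal projections form a separated pair, with $p'=p$ and $q'=q$, so separated elements generalize the matrices $\alpha e_{12}$ and $\alpha e_{21}$.

Computations need the unit $p'$ repeatedly: after multiplying by $p'$, one needs a unit for $p'$. The room between $p$ and $p'$ can be subdivided as often as we wish.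

\begin{lemma}[Chains]\label{lem:chain}
Let $(p,q)$ be separated. There are positive contractions
\[
p=p_0\ll p_1\ll p_2\ll\cdots,\qquad q=q_0\ll q_1\ll q_2\ll\cdots
\]
with $p_iq_j=0$ for all $i,j\ge0$. For such chains:
\begin{enumerate}
\item[(C1)] $(p_i,q_j)$ is separated for all $i,j$;
\item[(C2)] $(1-p_k)p_i=0=p_i(1-p_k)$ and $(1-q_k)q_i=0=q_i(1-q_k)$ for $i<k$;
\item[(C3)] $(1-p_{i+3},p_i)$ and $(1-q_{i+3},q_i)$ are separated for all $i$;
\item[(C4)] if $x\in pAq$, then $p_ix=x=xq_i$ for $i\ge1$, and $x^2=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $p',q'$ be as in Definition~\ref{def:separated}. For $k\ge1$ let $f_k\colon[0,1]\to[0,1]$ be $0$ on $[0,\frac1{k+1}]$, equal to $1$ on $[\frac1k,1]$, and affine in between. Put $p_k=f_k(p')$ and $q_k=f_k(q')$. By (F1), $p_1p=f_1(1)p=p$. Since $f_{k+1}=1$ wherever $f_k\ne0$, we have $f_{k+1}f_k=f_k$, so $p_k\ll p_{k+1}$. The same holds for the $q_k$. By (F2), $p_iq_j=0$ for $i,j\ge1$, and then $p_iq_j=p_ip_{i+1}q_{j+1}q_j=0$ for all $i,j\geq0$.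

(C1) holds with the witnesses $p_{i+1},q_{j+1}$, and (C2) is transitivity of $\ll$. For (C3), $(1-p_{i+2})(1-p_{i+3})=1-p_{i+3}-p_{i+2}(1-p_{i+3})=1-p_{i+3}$, so $1-p_{i+3}\ll1-p_{i+2}$; moreover $p_i\ll p_{i+1}$ and $(1-p_{i+2})p_{i+1}=0$. The same computation applies to the $q_k$. In (C4) the first part follows from $p_ip=p$ and $qq_i=q$, and $x^2=xq_1p_1x=0$.
\end{proof}

In $M_2(B)$ one decomposes an element with $1=e_{11}+e_{22}$. We shall use $1=p_k+(1-p_k)$ instead: by (C1) the first summand is separated from $q$, and by (C3) the second is separated from $p$ once $k$ is large enough.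

\section{The ring generated by separated elements}\label{sec:W}

This section provides the substitute for (B). Let $W=W(A)$ be the additive subgroup generated by all products $x_1\cdots x_k$, $k\ge1$, of separated elements. It is closed under products and adjoints.

\begin{lemma}\label{lem:Wideal}
$W$ is an ideal of $A$.
\end{lemma}

\begin{proof}
Let $x=pcq$ with $(p,q)$ separated and $c\in A$, take chains, and let $a\in A$. By (C4),
\[
ax=p_4(apc)q+\bigl((1-p_4)ap_1\bigr)x .
\]
The first term is separated by (C1), and the second is a product of two separated elements by (C3). So $ax\in W$, and $xa=(a^*x^*)^*\in W$. Applying this to the first or the last factor of a product $x_1\cdots x_k$ gives $AW\subseteq W$ and $WA\subseteq W$. As $A$ is unital, $W$ is also closed under scalars.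
\end{proof}

That $W$ is an ideal, and not only a subring, is what makes it possible to determine its size: a closed ideal is known once we know which irreducible representations annihilate it. We recall the relevant facts. The closure of an ideal is a closed ideal, and the quotient by a closed ideal is a $C^*$-algebra. A \emph{primitive} ideal is the kernel of a (nonzero) irreducible representation, and every closed ideal is the intersection of the primitive ideals that contain it, the empty intersection being $A$. A nonzero $C^*$-algebra $B$ is \emph{prime} if $uBv=0$ implies $u=0$ or $v=0$; equivalently, the product of two nonzero closed ideals is nonzero. If $P$ is primitive, then $A/P$ is prime: for a faithful irreducible representation $\pi$ of $A/P$ on $H$ and a nonzero closed ideal $K$, the closed span of $\pi(K)H$ is a nonzero invariant subspace, hence $H$, so that $\pi(K')\pi(K)\neq0$ for every nonzero $K'$.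

\begin{lemma}\label{lem:prime}
Let $P$ be a closed ideal of $A$ such that $A/P$ is prime and of dimension greater than $1$. Then $W\not\subseteq P$.
\end{lemma}

\begin{proof}
Let $\pi\colon A\to A/P$ be the quotient map. Self-adjoint elements span $A/P$, so one of them is not a scalar; it has the form $\pi(b)$ with $b=b^*$ (take the real part of any lift). A self-adjoint element whose spectrum is one point is a scalar, so the spectrum of $\pi(b)$ contains two points $s\ne t$. Choose continuous $f,f',h,h'\colon\mathbb{R}\to[0,1]$ with $f(s)=1=h(t)$, $f'f=f$, $h'h=h$ and $f'h'=0$, for instance bump functions supported in disjoint neighborhoods of $s$ and $t$. Then $(f(b),h(b))$ is separated, and $\pi(f(b))=f(\pi(b))\neq0$, $\pi(h(b))=h(\pi(b))\ne0$ by (F3). Since $A/P$ is prime, there is $a\in A$ with $\pi(f(b)ah(b))\ne0$. The element $f(b)ah(b)$ is separated and not in $P$.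
\end{proof}

\begin{proposition}\label{prop:Wsize}
The closure of $W$ is $\bigcap_\chi\ker\chi$, the intersection over all characters of $A$. If $A$ has no characters, then $W=A$.
\end{proposition}

\begin{proof}
Separated elements have square zero by (C4), so every character vanishes on them, hence on $W$, and by continuity on $\overline W$. Conversely, let $P$ be a primitive ideal containing $\overline W$. By Lemma~\ref{lem:prime}, $A/P$ has dimension $1$, so $P$ is the kernel of a character. Since $\overline W$ is the intersection of these $P$, it contains $\bigcap_\chi\ker\chi$.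

If there are no characters, $W$ is dense, so it contains an element $w$ with $\|1-w\|<1$. This $w$ is invertible, and $1=w^{-1}w\in W$.
\end{proof}

The last step turns a topological statement into an exact one: the unit is a finite sum of products of separated elements, as $1=e_{12}e_{21}+e_{21}e_{12}$ in $M_2(B)$.

\section{The ideal attached to a Lie ideal}\label{sec:IL}

Let $L\subseteq A$ be a Lie ideal. In Section~\ref{sec:matrices} the related ideal was generated by the off-diagonal corners of elements of $L$. Accordingly, let $I(L)$ be the ideal generated by all elements $plq$ with $l\in L$ and $(p,q)$ separated. We prove $[W,L]\subseteq I(L)$, which is short, and $[A,I(L)]\subseteq L$, which is the core of the paper.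

\subsection{$L$ commutes with $W$ modulo $I(L)$}

\begin{proposition}\label{prop:upper}
For every Lie ideal $L$ of $A$ we have $[W,L]\subseteq I(L)$.
\end{proposition}

\begin{proof}
Put $I=I(L)$ and fix $l\in L$. The set $\{a\in A:[l,a]\in I\}$ is an additive subgroup, and it is closed under products since $[l,ab]=[l,a]b+a[l,b]$. So it suffices to show $[l,x]\in I$ for $x=pcq$ with $(p,q)$ separated and $c\in A$. Take chains. Then
\[
lx=p_3lx+\bigl((1-p_3)lp\bigr)cq,\qquad xl=xlq_3+pc\bigl(ql(1-q_3)\bigr),
\]
and the elements in large parentheses are generators of $I$ by (C3). Hence, modulo $I$ and using (C4),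
\[
[l,x]\equiv p_3lx-xlq_3=p_3[l,x]q_3 .
\]
As in the matrix case, the commutator is congruent to its own corner. Since $[l,x]\in L$ and $(p_3,q_3)$ is separated, $p_3[l,x]q_3$ is a generator of $I$.
\end{proof}

\subsection{Computations in corners}

The basic tool for showing that a product belongs to $L$ is to find that the product in the opposite order vanishes. For $l\in L$ and $x\in A$:
\begin{equation}\label{eq:P}
lx=0\ \Longrightarrow\ xl=[x,l]\in L,\qquad\qquad xl=0\ \Longrightarrow\ lx=-[x,l]\in L .
\end{equation}

Let $e_1,e_2$ be positive contractions with $e_1e_2=0$, and for $i,j\in\{1,2\}$ put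
\[
A_{ij}=\{a\in A:\ e_ia=a=ae_j\}.
\]
These linear subspaces multiply like the corners of $M_2(B)$:
\begin{equation}\label{eq:rules}
A_{ij}^*=A_{ji},\qquad A_{ij}A_{jk}\subseteq A_{ik},\qquad A_{ij}A_{kl}=0\ \text{ if } j\ne k,
\end{equation}
the last because $ab=ae_je_kb$ for $a\in A_{ij}$, $b\in A_{kl}$. However, $e_i$ need not lie in $A_{ii}$, and nothing guarantees an element of $A_{21}$ that behaves like $e_{21}$. The $C^*$-structure offers a weaker property, which will be the substitute for (C): every element $c$ of $A_{21}$ factors as $bb^*b$ inside $A_{21}$, so that $c\in A_{22}\,b$ and $c\in b\,A_{11}$ for the same $b$.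

\begin{lemma}[Cube roots]\label{lem:cube}
For every $c\in A_{21}$ there is $b\in A_{21}$ with $c=bb^*b$.
\end{lemma}

\begin{proof}
In terms of the polar decomposition $c=u|c|$, the element is $b=u|c|^{1/3}$; we construct it inside $A$. Let $h_n(t)=(t+\frac1n)^{-1/3}$ and $b_n=c\,h_n(c^*c)$. With suprema taken over $t\in[0,\|c\|^2]$,
\[
\|b_n-b_m\|^2=\|(b_n-b_m)^*(b_n-b_m)\|\le\sup_t\,\bigl(t^{1/2}h_n(t)-t^{1/2}h_m(t)\bigr)^2 .
\]
The functions $t^{1/2}h_n(t)$ increase to the continuous function $t^{1/6}$, uniformly by Dini's theorem. So $b=\lim b_n$ exists. Next, $b_nb_n^*b_n=c\,c^*c\,(c^*c+\frac1n)^{-1}$, so $c-b_nb_n^*b_n=\frac1n c\,(c^*c+\frac1n)^{-1}$ and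
\[
\|c-b_nb_n^*b_n\|^2\le\sup_t\frac{t}{n^2(t+\frac1n)^2}\le\frac1{4n},
\]
because $(t+\frac1n)^2\ge\frac{4t}{n}$. Hence $c=bb^*b$. Finally, $e_2b_n=b_n$ since $e_2c=c$. The element $c^*c\in A_{11}$ commutes with $e_1$, so by (F3) $b_ne_1=ce_1h_n(c^*c)=b_n$. In the limit, $b\in A_{21}$.
\end{proof}

\begin{lemma}\label{lem:blocks}
Let $L$ be a Lie ideal, $L_{12}=L\cap A_{12}$ and $L_{21}=L\cap A_{21}$.
\begin{enumerate}
\item[(i)] If $i\neq j$, then $A_{ii}L_{ij}\subseteq L_{ij}$ and $L_{ij}A_{jj}\subseteq L_{ij}$.
\item[(ii)] If $y\in L_{12}$, $z\in A_{21}$ and $m\in A_{11}$, then $[m,yz]\in L$.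
\item[(iii)] If $y\in L_{12}$ and $z,c\in A_{21}$, then $zyc\in L$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $d\in L_{ij}$, $u\in A_{ii}$, $v\in A_{jj}$. By \eqref{eq:rules}, $du=0$ and $vd=0$, so $ud,dv\in L$ by \eqref{eq:P}, and both lie in $A_{ij}$.

(ii) By (i), $my\in L$. Hence $[my,z]=myz-zmy$ and $[y,zm]=yzm-zmy$ lie in $L$, and their difference is $myz-yzm=[m,yz]$.

(iii) Fix $y$. For $z,c\in A_{21}$ the product $zyc$ lies in $A_{21}$; let $\langle z,c\rangle$ be its class in the abelian group $A_{21}/L_{21}$. We must show that this bracket vanishes. A double commutator gives only antisymmetry: since $zc=cz=0$,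
\[
[[y,c],z]=ycz-cyz-zyc+zcy=-(cyz+zyc),
\]
so $cyz+zyc\in L_{21}$, that is,
\begin{equation}\label{eq:R0}
\langle z,c\rangle=-\langle c,z\rangle .
\end{equation}
In $M_2(B)$ one could now set $z=c=e_{21}$ and recover everything else from (i). Here we show instead that the bracket is also symmetric. First, factors from the diagonal corners move from one argument to the other: for $n\in A_{22}$ and $m\in A_{11}$,
\begin{equation}\label{eq:R12}
\langle z,nc\rangle=\langle nz,c\rangle,\qquad\qquad\langle zm,c\rangle=\langle z,cm\rangle .
\end{equation}
Indeed, by (i) the elements $n(cyz+zyc)$ and $(cyz+zyc)m$ lie in $L_{21}$. The first gives $\langle nc,z\rangle=-\langle nz,c\rangle$, the second gives $\langle c,zm\rangle=-\langle z,cm\rangle$, and \eqref{eq:R0} applied to the left-hand sides yields \eqref{eq:R12}. Now write $c=bb^*b$ with $b\in A_{21}$ by Lemma~\ref{lem:cube}. Then $bb^*\in A_{22}$ and $b^*z\in A_{11}$, and three applications of \eqref{eq:R12} exchange the arguments: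
\[
\langle z,c\rangle=\langle z,(bb^*)b\rangle=\langle (bb^*)z,b\rangle=\langle b(b^*z),b\rangle=\langle b,b(b^*z)\rangle=\langle b,(bb^*)z\rangle=\langle (bb^*)b,z\rangle=\langle c,z\rangle .
\]
Together with \eqref{eq:R0} this gives $2zyc\in L$ for all $z,c\in A_{21}$. Replacing $c$ by $\frac12c$ proves (iii).
\end{proof}

\subsection{Commutators with $I(L)$ lie in $L$}

\begin{proposition}\label{prop:lower}
For every Lie ideal $L$ of $A$ we have $[A,I(L)]\subseteq L$.
\end{proposition}

\begin{proof}
Fix a separated pair $(p,q)$ with chains, $l\in L$, and put $y=plq$. Then $y\in L$ by Lemma~\ref{lem:corner}, and $p_1y=y=yq_1$ by (C4). Elements of $I(L)$ are finite sums of elements $byc$ with such $y$ and $b,c\in A$. The identity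
\[
[ab,yc]-[b,yca]=(abyc-ycab)-(byca-ycab)=[a,byc]
\]
removes the left factor, so it suffices to show
\[
[a,yb]\in L\qquad\text{for all }a,b\in A .
\]
We cut $b$ at level $2$ and $a$ at level $3$ of the chains, so that all pieces have units at level $4$. Accordingly we use the corners $A_{ij}$ for $e_1=p_4$, $e_2=q_4$. Note that $y\in L_{12}$.

\emph{Cutting $b$.} Write $yb=yz+yx$ with $z=q_1bp_2$ and $x=q_1b(1-p_2)$. Since $xy=q_1b(1-p_2)p_1y=0$ by (C2), we get $yx\in L$ from \eqref{eq:P}, and so $[a,yx]\in L$. It remains to show $[a,yz]\in L$, where $z\in A_{21}$. The element $yz$ is the analog of $\beta e_{11}$; it need not lie in $L$.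

\emph{Cutting $a$.} Let $r=p_3$ and $r'=1-p_3$. By (C2),
\begin{equation}\label{eq:kill}
r'y=r'p_1y=0,\qquad zr'=q_1bp_2r'=0 .
\end{equation}
Write $a=rar+r'ar'+rar'+r'ar$ and treat the four summands $c$ in turn.

\emph{Case $c=rar$.} Here $c\in A_{11}$, and $[c,yz]\in L$ by Lemma~\ref{lem:blocks}(ii).

\emph{Case $c=r'ar'$.} By \eqref{eq:kill}, $cy=0$ and $zc=0$, so $[c,yz]=0$.

\emph{Case $c=rar'$.} By \eqref{eq:kill}, $cy=0$, so $[c,yz]=-y(zc)$. Also $(zc)y=0$, so $y(zc)\in L$ by \eqref{eq:P}.

\emph{Case $c=r'ar$.} By \eqref{eq:kill}, $zc=0$, so $[c,yz]=cyz$. To see that $cyz\in L$, separate the part of $r'$ that meets $y$ from the right: write $r'=q_3+g$ with $g=1-p_3-q_3$, and $c=c_1+c_2$ with $c_1=q_3ar$, $c_2=gar$. Then $c_1\in A_{21}$, so $c_1yz\in L$ by Lemma~\ref{lem:blocks}(iii). By (C2) and orthogonality, $q_1g=q_1(1-q_3)-q_1p_3=0$ and $p_2g=p_2(1-p_3)-p_2q_3=0$. Hence $yc_2=yq_1gar=0$ and $zc_2=q_1bp_2gar=0$. By \eqref{eq:P}, the first equation gives $c_2y\in L$, and then $z(c_2y)=0$ gives $(c_2y)z\in L$.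
\end{proof}

\section{Recovering an ideal from its commutators}\label{sec:recover}

Uniqueness in Theorem~\ref{thm:main} requires that an ideal $J$ be determined by the commutators it produces: if $[A,J]\subseteq L$, then $[A,[A,J]]\subseteq[A,L]$, and we want to conclude that $J$ lies in the ideal generated by $[A,L]$.

\begin{proposition}\label{prop:recover}
Let $J$ be an ideal of $A$ and $K=A[A,[A,J]]A$. Then $WJ\subseteq K\subseteq J$. In particular, if $A$ has no characters, then $J=A[A,[A,J]]A$.
\end{proposition}

\begin{proof}
The inclusion $K\subseteq J$ holds because $[A,J]\subseteq J$. Let $x=pcq$ with $(p,q)$ separated and $c\in A$, let $j\in J$, and take chains. Then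
\[
xj=pc\,\bigl(qj(1-q_1)\bigr)+p\,(cqj)\,q_1 .
\]
Since $q(1-q_1)=0$ and $pq_1=0$, Lemma~\ref{lem:corner}(ii), applied to $j$ and to $cqj\in J$, shows that $qj(1-q_1)$ and $p(cqj)q_1$ lie in $[A,[A,J]]\subseteq K$. So $xj\in K$. Applying this to the last factor of a product $x_1\cdots x_k$ gives $WJ\subseteq K$. If $A$ has no characters, then $1\in W$ by Proposition~\ref{prop:Wsize}, so $J\subseteq K$.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:lower}, $[A,I(L)]\subseteq L$. By Propositions~\ref{prop:Wsize} and~\ref{prop:upper}, $[A,L]=[W,L]\subseteq I(L)$, that is, $L\subseteq T(I(L))$. So $L$ is related to $I(L)$.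

Put $I=A[A,L]A$ and let $J$ be any ideal. If $[A,J]\subseteq L$, then Proposition~\ref{prop:recover} gives $J=A[A,[A,J]]A\subseteq I$. If $L\subseteq T(J)$, then $[A,L]\subseteq J$, so $I\subseteq J$. Hence every ideal to which $L$ is related equals $I$. In particular $I(L)=I$, so $L$ is related to $I$, and the two implications say that $I$ is the largest ideal with $[A,I]\subseteq L$ and the smallest with $L\subseteq T(I)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:converse}]
The implication (i)$\Rightarrow$(ii) is Theorem~\ref{thm:main}, and (iii) is the special case $L=A$ of (ii). For (iii)$\Rightarrow$(i), let $\chi$ be a character. Then $[A,A]\subseteq\ker\chi$, so $T(\ker\chi)=A=T(A)$. Thus the Lie ideal $A$ is related both to $A$ and to $\ker\chi\ne A$.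
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
If $A$ is unital, take $W=W(A)$ and $I=I(L)$, and apply Lemma~\ref{lem:Wideal} and Propositions~\ref{prop:Wsize}, \ref{prop:upper} and~\ref{prop:lower}.

Let $A$ be non-unital, let $\tilde A=A\oplus\mathbb{C}1$ be its unitization, in which $A$ is a closed ideal, and let $\chi_\infty\colon\tilde A\to\tilde A/A=\mathbb{C}$ be the quotient map. Put $W=W(\tilde A)$. A character of $\tilde A$ either vanishes on $A$, and is then $\chi_\infty$, or restricts to a character of $A$; conversely every character $\chi$ of $A$ extends to the character $a+\lambda1\mapsto\chi(a)+\lambda$ of $\tilde A$. Since $\ker\chi_\infty=A$, Proposition~\ref{prop:Wsize} shows that $W\subseteq A$ and that $\overline W=\bigcap_\chi\ker\chi$ over the characters $\chi$ of $A$. A Lie ideal $L$ of $A$ is a Lie ideal of $\tilde A$, because $[a+\lambda1,l]=[a,l]$. The ideal $I(L)$ of $\tilde A$ is generated by elements $plq$ with $l\in A$, so it is contained in $A$. Thus $W$ and $I(L)$ are ideals of $A$, and the unital case gives $[A,I(L)]\subseteq L$ and $[W,L]\subseteq I(L)$.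
\end{proof}

\begin{remark}[The role of the hypotheses]\label{rem:hyp}
The absence of characters enters the proof of Theorem~\ref{thm:main} only through the equality $W=A$, which is used twice: to pass from $[W,L]$ to $[A,L]$, and to pass from $WJ$ to $J$ in Proposition~\ref{prop:recover}. If $A$ is commutative and nonzero, a separated element $pcq=pqc$ is zero, so $W=0$ and $I(L)=0$; Propositions~\ref{prop:upper} and~\ref{prop:lower} then say nothing, and $A[A,[A,J]]A=0$ for every $J$. The unit is needed to pass from the density of $W$ to $W=A$; without it, Theorem~\ref{thm:general} gives only a dense ideal. Limits are taken solely to construct elements of $A$, namely the chains, the element $p^{1/2}$, the functions of $b$ in Lemma~\ref{lem:prime} and the cube roots, and to measure $W$. No limit of elements of $L$ or of $I(L)$ occurs, which is why neither has to be closed.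
\end{remark}

\begin{thebibliography}{9}
\bibitem{Thiel} Hannes Thiel, \emph{Lie ideals in properly infinite C*-algebras}, arXiv:2412.16087 (2024).
\end{thebibliography}
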